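\title{The $G3$ property under Debarre's connectedness hypothesis}

\begin{abstract}
Let $P$ be a product of projective spaces over an algebraically closed field, $\Delta$ the diagonal of $P\times P$, and $f\colon X\to P\times P$ a morphism from a complete irreducible variety. A theorem of Debarre gives dimension inequalities under which $f^{-1}(\Delta)$ is connected. We prove that the same inequalities imply that $f^{-1}(\Delta)$ is $G3$ in $X$: every formal-rational function of $X$ along $f^{-1}(\Delta)$ is a rational function on $X$. The proof deforms $f^{-1}(\Delta)$ to a curve with negative conormal bundle, where a dimension count gives algebraicity, and then applies Debarre's theorem to finite covers of $X$. We also treat inverse images of products of linear subspaces, and we show that none of the inequalities can be weakened, even for connectedness.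
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $k$ is an algebraically closed field of arbitrary characteristic, varieties over $k$ are reduced and irreducible, and $Q(\,\cdot\,)$ denotes the total ring of fractions of a ring.

Let $X$ be a variety, $Y\subset X$ a closed subset and $\mathcal I\subset\mathcal O_X$ a coherent ideal with zero set $Y$. The \emph{formal completion} $X_{/Y}$ is the topological space $Y$ with the sheaf of rings $\varprojlim_l\mathcal O_X/\mathcal I^l$. It depends only on the set $Y$, and it records all infinitesimal neighborhoods of $Y$ in $X$ and nothing else. Call a section of the structure sheaf of $X_{/Y}$ over an open set $V\subset Y$ \emph{regular} if its germ at every point of $V$ is a non-zero-divisor, and let $S(V)$ be the set of such sections. The sheaf $\mathcal M$ associated with $V\mapsto S(V)^{-1}\mathcal O_{X_{/Y}}(V)$ is the \emph{sheaf of total fractions}, and its ring of global sections $K(X_{/Y})$ is the $k$-algebra of \emph{formal-rational functions} of $X$ along $Y$. A rational function on $X$ is locally a quotient of functions, and so defines a formal-rational function;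 this gives a homomorphism
\[
\alpha_{X,Y}\colon K(X)\longrightarrow K(X_{/Y}),
\]
which is injective when $Y\neq\emptyset$. For $X$ complete, $Y$ is said to be \emph{$G3$ in $X$} (following Hironaka and Matsumura) if $\alpha_{X,Y}$ is an isomorphism. In that case the function field of $X$ can be read off from the infinitesimal neighborhoods of $Y$.

\begin{example}\label{ex:first}
(a) If $Y$ is $G3$ in $X$, then $Y$ is non-empty and connected. Indeed $K(X_{/\emptyset})=0$, and if $Y$ is the disjoint union of non-empty closed sets $Y_1,Y_2$, the section equal to $1$ on $Y_1$ and $0$ on $Y_2$ is a non-trivial idempotent of $K(X_{/Y})$, which is therefore not a field.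

(b) Connectedness is not sufficient. Let $X=\mathbb P^1\times\mathbb P^1$ with affine coordinates $(x,u)$ and $Y=\mathbb P^1\times\{0\}$. The series $\xi=\sum_{j\ge1}u^{j!}$ is a global section of $\mathcal O_{X_{/Y}}$. If $\xi=v/w$ with $v,w\in k[x,u]$, then $w\xi=v$ in $k[x][[u]]$, and comparing the coefficients of a suitable power of $x$ gives $w_0\xi=v_0$ with $v_0,w_0\in k[u]$ and $w_0\ne0$. This is impossible: for large $j$ the polynomials $w_0u^{j!}$ involve disjoint ranges of exponents, so $w_0\xi$ is not a polynomial.
\end{example}

So $G3$ is a strengthening of connectedness, and it is natural to ask whether a given connectedness theorem has a $G3$ version. Fix positive integers $n_1,\dots,n_s$ ($s\ge1$), and put $I=\{1,\dots,s\}$ and $P=\mathbb P^{n_1}\times\dots\times\mathbb P^{n_s}$. For $\emptyset\ne J\subseteq I$ let $P_J=\prod_{i\in J}\mathbb P^{n_i}$, let $p_J\colon P\to P_J$ be the projection, and let $N_J=\sum_{i\in J}n_i=\dim P_J$; write $N=N_I$. Let $\Delta$ be the diagonal of $P\times P$. For a morphism $f\colon X\to P\times P$ put $q_J=(p_J\times p_J)\circ f$, and consider the condition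
\begin{equation}\label{eq:D}
\dim q_J(X)>N_J\qquad\text{for every non-empty }J\subseteq I. \tag{D}
\end{equation}
The diagonal of $P_J\times P_J$ has codimension $N_J$, so \eqref{eq:D} says that for each $J$ the intersection of $q_J(X)$ with this diagonal has positive expected dimension.

\begin{theorem}[Debarre]\label{thm:Debarre}
Let $f\colon X\to P\times P$ be a morphism from a complete variety satisfying \eqref{eq:D}. Then $f^{-1}(\Delta)$ is connected.
\end{theorem}

\begin{theorem}[B\u{a}descu]\label{thm:Badescu}
Let $f\colon X\to P\times P$ be a morphism from a complete variety such that $\dim q_J(X)>N_J+|J|-1$ for every non-empty $J\subseteq I$. Then $f^{-1}(\Delta)$ is $G3$ in $X$.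
\end{theorem}

For $s=1$ the two hypotheses coincide; for $s\ge2$ they do not. If $P=\mathbb P^1\times\mathbb P^1$, the hypothesis of Theorem~\ref{thm:Badescu} for $J=I$ forces $f$ to be surjective. On the other hand, an irreducible hypersurface $X$ of type $(1,1,1,1)$ in $P\times P=(\mathbb P^1)^4$ satisfies \eqref{eq:D}: it has dimension $3>2$, and it maps onto $P_{\{i\}}\times P_{\{i\}}$ because an ample divisor meets every fiber of the projection. The following question is posed in \cite{Badescu}.

\medskip
\noindent\emph{If $f\colon X\to P\times P$ is a morphism from a complete variety satisfying \eqref{eq:D}, must $f^{-1}(\Delta)$ be $G3$ in $X$?}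
\medskip

There is a reason to expect a positive answer. Condition \eqref{eq:D} depends only on the image $f(X)$, so it passes to every finite cover $X'\to X$, and Theorem~\ref{thm:Debarre} applies to all these covers at once. We shall see that this prevents a formal-rational function from being algebraic over $K(X)$ without being rational. What remains to exclude is a transcendental function such as the one in Example~\ref{ex:first}(b), and this occupies most of the paper.

\begin{theorem}\label{thm:main}
Let $f\colon X\to P\times P$ be a morphism from a complete variety satisfying \eqref{eq:D}. Then $f^{-1}(\Delta)$ is $G3$ in $X$.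
\end{theorem}

There is an analogue for products of linear subspaces, and no single inequality in \eqref{eq:D} can be weakened to ``$\ge$''.

\begin{theorem}\label{thm:linear}
Let $f\colon X\to\prod_{i=1}^s\mathbb P^{m_i}$ $(m_i\ge1)$ be a morphism from a complete variety, let $L_i\subset\mathbb P^{m_i}$ be non-empty linear subspaces of codimension $c_i$, and let $L=\prod_iL_i$. If $\dim p_J(f(X))>\sum_{i\in J}c_i$ for every non-empty $J\subseteq I$, where $p_J$ is the projection to $\prod_{i\in J}\mathbb P^{m_i}$, then $f^{-1}(L)$ is $G3$ in $X$.
\end{theorem}

\begin{proposition}\label{prop:sharp}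
For every $P$ and every non-empty $J\subseteq I$ there is a closed subvariety $X\subset P\times P$ with $\dim(p_{J'}\times p_{J'})(X)>N_{J'}$ for all non-empty $J'\ne J$ and $\dim(p_J\times p_J)(X)=N_J$, such that $X\cap\Delta$ is disconnected, hence not $G3$ in $X$.
\end{proposition}

Theorem~\ref{thm:main} is proved in Sections~\ref{sec:formal}--\ref{sec:rational}; its proof uses Theorem~\ref{thm:Debarre} but not Theorem~\ref{thm:Badescu}. The two complements are proved in Section~\ref{sec:complements}.

\section{The diagonal of $\mathbb P^1\times\mathbb P^1$}\label{sec:model}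

Take $P=\mathbb P^1$, $X=\mathbb P^1\times\mathbb P^1$ and $f=\mathrm{id}$, and let $\xi$ be a formal-rational function along $\Delta$. Both halves of the proof are visible here. The general facts used in this section are proved later.

\medskip\noindent\emph{Algebraicity.} The local rings of $\mathfrak X=X_{/\Delta}$ at closed points are regular, hence factorial, so the denominators of $\xi$ form an invertible ideal $\mathcal D\subset\mathcal O_{\mathfrak X}$, and $1$ and $\xi$ are global sections of the line bundle $\mathcal D^{-1}$. Let $\mathcal L=\mathcal O(1,1)$ and consider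
\[
\Phi_m\colon\bigoplus_{i=0}^mH^0(X,\mathcal L^m)\to H^0\bigl(\mathfrak X,(\mathcal D^{-1}\otimes\mathcal L)^m\bigr),\qquad(\sigma_i)\mapsto\sum_i\xi^i\sigma_i .
\]
The source has dimension $(m+1)^3$. To bound the target, filter by the order of vanishing along $\Delta$. The ideal of $\Delta\cong\mathbb P^1$ is $\mathcal J=\mathcal O(-1,-1)$, so $\mathcal J^l/\mathcal J^{l+1}\cong\mathcal O_{\mathbb P^1}(-2l)$. If $\lambda$ is the degree of $\mathcal D^{-1}\otimes\mathcal L$ on $\Delta$, the target has dimension at most
\[
\sum_{l\ge0}h^0\bigl(\mathbb P^1,\mathcal O(m\lambda-2l)\bigr)\le(m|\lambda|+1)^2,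
\]
because at most $m|\lambda|+1$ terms are non-zero and each is at most $m|\lambda|+1$. For large $m$ the map $\Phi_m$ has a kernel, and a non-zero element of the kernel is an algebraic equation for $\xi$ over $K(X)$. The count works because the conormal bundle $\mathcal J/\mathcal J^2$ is negative. For the curve of Example~\ref{ex:first}(b) the conormal bundle is trivial, and the sum over $l$ can diverge.

\medskip\noindent\emph{Rationality.} Suppose for instance that $\operatorname{char}k\ne2$, that $\xi^2=\varphi\in K(X)$, and that $\xi\notin K(X)$. Let $g\colon X'\to X$ be the normalization of $X$ in $K(X)(\sqrt\varphi)$. By Theorem~\ref{thm:Debarre} the set $Y'=g^{-1}(\Delta)$ is connected, and then $K(X'_{/Y'})$ is a field. It contains $\sqrt\varphi$ and the pull-back of $\xi$, which have the same square, so $\sqrt\varphi=\pm\xi$. Now look at a closed point $y\in\Delta$ and put $Q_y=Q(\hat{\mathcal O}_{X,y})$. The product of the fraction fields of the completed local rings of $X'$ at the points over $y$ is $K(X')\otimes_{K(X)}Q_y=Q_y[z]/(z^2-\xi^2)\cong Q_y\times Q_y$. In it $\sqrt\varphi=(\xi,-\xi)$, while the pull-back of $\xi$ is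 $(\xi,\xi)$. This contradicts $\sqrt\varphi=\pm\xi$.

\medskip
The second argument generalizes directly (Section~\ref{sec:rational}). The first meets three difficulties.

First, $Y=f^{-1}(\Delta)$ need not be a curve, need not avoid the singularities of $X$, and need not have a negative conormal bundle. If $f$ is the blow-up of $\mathbb P^1\times\mathbb P^1$ at a point of $\Delta$, then $Y$ contains the exceptional curve, on which $f^*\mathcal O(-1,-1)$ is trivial. The remedy is to move $\Delta$ to the graph of a general automorphism of $P$ and to cut with general hypersurfaces until a curve $C$ remains (Section~\ref{sec:family}).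

Second, for $s\ge2$ the conormal bundle of $\Delta\cong P$ is a direct sum with one summand pulled back from each factor $\mathbb P^{n_i}$, and this summand is trivial on any curve contracted by the projection to $\mathbb P^{n_i}$. So no component of $C$ may be contracted in any factor. This is a statement about intersection numbers, and it is here that all the inequalities \eqref{eq:D} enter (Sections~\ref{sec:positivity} and~\ref{sec:family}).

Third, $\xi$ is defined only on infinitesimal neighborhoods of $Y$, so it makes no sense along a curve that has been moved away from $Y$. We therefore move $Y$ by a formal amount, in a family over $k[[u]]$, and perform the count on the generic fiber, over the field $k((u))$. Grothendieck's existence theorem carries $\xi$ from the special fiber to the generic one (Section~\ref{sec:transport}). For this reason the count is set up over an arbitrary field (Section~\ref{sec:count}).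

\section{Formal-rational functions}\label{sec:formal}

\subsection*{Standard facts}
Let $X$ be a scheme of finite type over a field, $Y$ a closed subset, $\mathcal I$ a coherent ideal with zero set $Y$, and $\mathfrak X=X_{/Y}$ with sheaf of total fractions $\mathcal M$, defined as in the introduction. A \emph{chart} is an affine open set $U=\operatorname{Spec}B\subset X$ that meets $Y$; then $\Gamma(U\cap Y,\mathcal O_{\mathfrak X})=\hat B$, the completion of $B$ with respect to $\mathfrak a=\Gamma(U,\mathcal I)$. We use the following facts.
\begin{itemize}
\item[(F1)] $\mathcal O_{\mathfrak X}$ is a coherent sheaf of rings. Its stalks are noetherian local rings with $\mathcal O_{\mathfrak X,x}/\mathcal I^l=\mathcal O_{X,x}/\mathcal I^l$. The ring $\hat B$ is noetherian and flat over $B$, and the stalks at points of $U\cap Y$ are flat over $\hat B$.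
\item[(F2)] A coherent $\mathcal O_{\mathfrak X}$-module $\mathcal G$ is the projective limit of the coherent $\mathcal O_X/\mathcal I^l$-modules $\mathcal G/\mathcal I^l\mathcal G$. Conversely, if $\mathcal G_l$ are coherent $\mathcal O_X/\mathcal I^l$-modules with isomorphisms $\mathcal G_{l+1}/\mathcal I^l\mathcal G_{l+1}\cong\mathcal G_l$, then $\mathcal G=\varprojlim\mathcal G_l$ is coherent and $\mathcal G/\mathcal I^l\mathcal G=\mathcal G_l$.
\item[(F3)] For a closed point $y\in Y$, the completion of the local ring $\mathcal O_{\mathfrak X,y}$ is $\hat{\mathcal O}_{X,y}$ by (F1); so $\mathcal O_{\mathfrak X,y}\to\hat{\mathcal O}_{X,y}$ is faithfully flat, in particular injective.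
\item[(F4)] A coherent $\mathcal O_{\mathfrak X}$-module with zero stalk at $x$ vanishes near $x$; if it has zero stalk at all closed points of an open set, it vanishes on that set. Applied to the kernel of multiplication by a section $w$ of $\mathcal O_{\mathfrak X}$, this shows that $w$ is regular near $x$ if $w_x$ is a non-zero-divisor, and regular on an open set if it is a non-zero-divisor at all its closed points. Hence $\mathcal M_x=Q(\mathcal O_{\mathfrak X,x})$.
\end{itemize}
A chart $U$ is \emph{connected} if $U\cap Y$ is connected. Every $x\in Y$ has arbitrarily small connected charts around it: if an affine neighborhood $U$ of $x$ meets only those irreducible components of $Y$ that contain $x$, then $U\cap Y$ is a union of irreducible sets through $x$. So a section of $\mathcal M$ is locally of the form $v/w$ with $v,w\in\hat B$, $w$ regular, on a connected chart.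

\emph{Pull-backs.} Let $\pi\colon X'\to X$ be a dominant morphism of varieties, $Y'\subset X'$ closed with $\pi(Y')\subset Y$, and $\mathfrak X'=X'_{/Y'}$. Then $\pi$ induces a morphism of ringed spaces $\hat\pi\colon\mathfrak X'\to\mathfrak X$. Suppose that, for every connected chart $U$, regular sections over $U\cap Y$ pull back to regular sections. Then $v/w\mapsto\hat\pi^*v/\hat\pi^*w$ is well defined, since $v/w=v_1/w_1$ means $vw_1=v_1w$, and it gives a ring homomorphism $K(\mathfrak X)\to K(\mathfrak X')$ compatible with $K(X)\to K(X')$.

\subsection*{Normal varieties}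
On a normal variety formal-rational functions satisfy an identity principle. The source of it is Zariski's theorem that the completed local ring of a normal variety at a closed point is a normal domain.

\begin{lemma}\label{lem:normal}
Let $X$ be a normal variety, $Y\subset X$ a non-empty closed subset and $\mathfrak X=X_{/Y}$.
\begin{itemize}
\item[(i)] If $U=\operatorname{Spec}B$ is a connected chart, then $\hat B$ is a domain and $\hat B\to\mathcal O_{\mathfrak X,x}$ is injective for all $x\in U\cap Y$. All stalks of $\mathcal O_{\mathfrak X}$ are domains.
\item[(ii)] A non-zero section of $\mathcal M$ over a connected open subset of $Y$ has non-zero germ at every point.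
\item[(iii)] If $Y$ is connected, then $K(\mathfrak X)$ is a field and $K(\mathfrak X)\to Q(\hat{\mathcal O}_{X,y})$ is injective for every closed point $y\in Y$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) The ideal $\mathfrak a\hat B$ lies in the Jacobson radical of $\hat B$ and $\hat B/\mathfrak a\hat B=B/\mathfrak a$. So the maximal ideals of $\hat B$ correspond to the closed points $y\in U\cap Y$, and the localization of $\hat B$ at such an ideal has completion $\hat{\mathcal O}_{X,y}$; it is a subring of this domain, hence a domain. A noetherian ring whose localizations at maximal ideals are domains is a finite product of domains. An idempotent of $\hat B$ maps to $0$ or $1$ in $B/\mathfrak a$, because $U\cap Y$ is connected, and the only idempotent in the Jacobson radical is $0$; so the product has one factor. The stalk $\mathcal O_{\mathfrak X,x}$ is a non-zero ring, flat over the domain $\hat B$, so non-zero elements of $\hat B$ have non-zero image. Finally, the stalk is the direct limit of the domains $\hat B$ over the connected charts around $x$.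

(ii) Let $\xi$ be the section. On a connected chart where $\xi=v/w$, part (i) shows that $\xi_x=0$ for one point $x$ if and only if $v=0$, if and only if $\xi_x=0$ for all $x$. So $\{x:\xi_x=0\}$ is open and closed.

(iii) If $\xi\ne0$, all germs $\xi_x$ are non-zero by (ii), and the $\mathcal M_x$ are fields by (i) and (F4). The local inverses of $\xi$ glue. Injectivity follows from (ii) and the inclusion $Q(\mathcal O_{\mathfrak X,y})\subset Q(\hat{\mathcal O}_{X,y})$ given by (F3).
\end{proof}

\subsection*{Finite and birational morphisms}

\begin{lemma}\label{lem:finite}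
Let $g\colon X'\to X$ be a finite surjective morphism of varieties, $Y\subset X$ closed, $Y'=g^{-1}(Y)$. Then the pull-back $K(X_{/Y})\to K(X'_{/Y'})$ is defined and injective.
\end{lemma}

\begin{proof}
Let $U=\operatorname{Spec}B$ be a chart and $g^{-1}(U)=\operatorname{Spec}B'$. The $B$-module $B'$ is finite and torsion-free, so $B\subset B'\subset B^\rho$ for some $\rho$, the second inclusion being $B$-linear. Since $B'$ is finite over $B$, its $\mathfrak aB'$-adic completion is $\hat B'=B'\otimes_B\hat B$, and flatness gives $\hat B\subset\hat B'\subset\hat B^\rho$. A regular section $w\in\hat B$ is a non-zero-divisor of $\hat B$, because an element of $\hat B$ with all germs zero is zero. So $w$ is a non-zero-divisor on $\hat B^\rho$, hence in $\hat B'$, hence in all stalks of $X'_{/Y'}$ over $U$, by (F1). If $v/w$ pulls back to $0$, then $v=0$ in $\hat B'$, so $v=0$ in $\hat B$.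
\end{proof}

\begin{lemma}\label{lem:birational}
Let $\pi\colon X'\to X$ be a birational morphism of complete varieties with $X'$ normal, $Y\subset X$ closed, $Y'=\pi^{-1}(Y)$. If $Y'$ is $G3$ in $X'$, then $Y$ is $G3$ in $X$.
\end{lemma}

\begin{proof}
It suffices to show that the pull-back $K(X_{/Y})\to K(X'_{/Y'})$ is defined and injective: the composite $K(X)\to K(X_{/Y})\to K(X'_{/Y'})$ is then bijective with injective second map, so both maps are bijective. As $X'$ is normal, $\pi$ factors through the normalization of $X$, and by Lemma~\ref{lem:finite} we may assume that $X$ is normal.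

Then $\pi_*\mathcal O_{X'}=\mathcal O_X$, since $\pi_*\mathcal O_{X'}$ is a finite $\mathcal O_X$-algebra inside $K(X)$. Let $U=\operatorname{Spec}B$ be a connected chart and $V'=\pi^{-1}(U)\cap Y'$. The theorem on formal functions says that for the proper morphism $\pi^{-1}(U)\to U$ the completion of $H^0(\pi^{-1}(U),\mathcal O_{X'})=B$ is $\varprojlim H^0(\pi^{-1}(U),\mathcal O_{X'}/\mathfrak a^l\mathcal O_{X'})$; that is, $\Gamma(V',\mathcal O_{X'_{/Y'}})=\hat B$. This ring is a domain by Lemma~\ref{lem:normal}(i), so $V'$ is connected. A non-zero $w\in\hat B$ is a non-zero section over $V'$, so by Lemma~\ref{lem:normal}, applied to $X'$, its germs are non-zero elements of domains. Thus the pull-back is defined, and $v/w$ pulls back to $0$ only if $v=0$.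
\end{proof}

\begin{remark}\label{rem:reduction}
\emph{In Theorems~\ref{thm:main} and~\ref{thm:linear} we may assume that $X$ is normal and projective.} Chow's lemma followed by normalization gives a birational surjective morphism $\pi\colon X'\to X$ with $X'$ normal and projective. The morphisms $f$ and $f\circ\pi$ have the same image, and inverse images under $f\circ\pi$ are the inverse images under $\pi$ of those under $f$; apply Lemma~\ref{lem:birational}.
\end{remark}

\section{Algebraicity along a curve with negative conormal bundle}\label{sec:count}

In this section $F$ is any field and all dimensions of vector spaces are over $F$. The degree of a line bundle $\mathcal B$ on an integral projective curve $\Gamma$ over $F$ is $\chi(\mathcal B)-\chi(\mathcal O_\Gamma)$. It is additive and positive for ample bundles, and if $\mathcal B$ has a non-zero section with zero scheme $D$, then $\deg\mathcal B=h^0(\mathcal O_D)\ge0$. For a projective scheme $C$ of pure dimension $1$ we denote by $C_1,\dots,C_e$ its irreducible components with reduced structure.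

The curve to which the count will be applied may be reducible and non-reduced. On such a curve a line bundle of negative degree on all components need not be without sections, but sufficiently negative degree is enough, with a bound that depends only on the curve.

\begin{lemma}\label{lem:vanishing}
Let $C$ be a Cohen--Macaulay projective $F$-scheme of pure dimension $1$. There is an integer $c_0\ge0$ such that every line bundle $\mathcal B$ on $C$ with $\deg\mathcal B|_{C_j}<-c_0$ for all $j$ has $H^0(C,\mathcal B)=0$.
\end{lemma}

\begin{proof}
Call a coherent sheaf on $C$ \emph{pure} if it has no non-zero local section supported at closed points. The sheaf $\mathcal O_C$ is pure because its local rings at closed points have depth $1$. We first filter $\mathcal O_C$ with quotients that are torsion-free modules on the integral curves $C_j$.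

Let $\mathcal F\ne0$ be pure. It is not supported at finitely many closed points, so its stalk at the generic point $\eta_j$ of some $C_j$ is non-zero. Let $\mathcal I_j$ be the ideal of $C_j$ and $\mathcal F'\subset\mathcal F$ the subsheaf annihilated by $\mathcal I_j$. Its stalk at $\eta_j$ is the socle of a non-zero module of finite length over a local Artinian ring, so it is non-zero. The sheaf $\mathcal F'$ is a pure $\mathcal O_{C_j}$-module, that is, torsion-free. The quotient $\mathcal F/\mathcal F'$ is pure: if $\mathfrak m$ is the maximal ideal at a closed point and $\phi$ a germ of $\mathcal F$ with $\mathfrak m^q\phi\subset\mathcal F'$, then $\mathfrak m^q\mathcal I_j\phi=0$, so $\mathcal I_j\phi=0$ by purity, and $\phi\in\mathcal F'$. Passing from $\mathcal F$ to $\mathcal F/\mathcal F'$ lowers the sum of the lengths at $\eta_1,\dots,\eta_e$. Starting from $\mathcal O_C$, we obtain a finite filtration with quotients $\mathcal F_1,\dots,\mathcal F_p$ of the required kind.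

Let $\mathcal F_\nu$ be torsion-free of rank $\rho$ on $C_j$. For a sufficiently ample line bundle $\mathcal A_\nu$ on $C_j$ the sheaf $\mathcal Hom(\mathcal F_\nu,\mathcal A_\nu)$ is globally generated; $\rho$ global sections that form a basis at $\eta_j$ define a map $\mathcal F_\nu\to\mathcal A_\nu^{\oplus\rho}$ whose kernel is torsion, hence zero. So $H^0(\mathcal F_\nu\otimes\mathcal B)\subset H^0(C_j,\mathcal A_\nu\otimes\mathcal B)^{\oplus\rho}$, which is zero if $\deg\mathcal B|_{C_j}<-\deg\mathcal A_\nu$. Take $c_0=\max_\nu\deg\mathcal A_\nu$ and tensor the filtration with $\mathcal B$.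
\end{proof}

\begin{proposition}\label{prop:count}
Let $X$ be an integral projective $F$-scheme of dimension $n\ge2$, $\mathcal L$ an ample line bundle on $X$, and $C\subset X$ the zero scheme of a section of a vector bundle $E$ of rank $n-1$. Assume that
\begin{itemize}
\item[(a)] $C$ is non-empty, of pure dimension $1$, and contained in the regular locus of $X$;
\item[(b)] $E^\vee|_C$ is a subbundle of a direct sum $W$ of line bundles on $C$, each of negative degree on every $C_j$.
\end{itemize}
Then for every $\xi\in K(X_{/C})$ there are $m\ge1$ and $\sigma_0,\dots,\sigma_m\in H^0(X,\mathcal L^m)$, not all zero, with $\sum_i\xi^i\sigma_i=0$.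
\end{proposition}

Here a subbundle is a subsheaf with locally free quotient, and the relation is an equality of sections of $\mathcal M\otimes\mathcal L^m$ on $\mathfrak X=X_{/C}$.

\begin{proof}
\emph{The conormal bundle.} Let $\mathcal J$ be the ideal of $C$. At a closed point $x\in C$ the ring $\mathcal O_{X,x}$ is regular of dimension $n$, and $\mathcal J_x$ is generated by $n-1$ elements with one-dimensional quotient. In a Cohen--Macaulay local ring such elements form a regular sequence. Hence $C$ is Cohen--Macaulay, $\mathcal J/\mathcal J^2$ is locally free of rank $n-1$ on $C$, and $\mathcal J^l/\mathcal J^{l+1}=S^l(\mathcal J/\mathcal J^2)$. The section defines a surjection $E^\vee|_C\to\mathcal J/\mathcal J^2$ of bundles of equal rank, which is an isomorphism. A subbundle is locally a direct summand, so by (b) $\mathcal J^l/\mathcal J^{l+1}$ is a subbundle of $S^lW$, a direct sum of line bundles of degree at most $-l$ on every $C_j$.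

\emph{The poles of $\xi$.} Let $\mathcal D\subset\mathcal O_{\mathfrak X}$ be the ideal of sections $h$ with $h\xi\in\mathcal O_{\mathfrak X}$. Where $\xi=v/w$, it is the kernel of multiplication by $v$ from $\mathcal O_{\mathfrak X}$ to $\mathcal O_{\mathfrak X}/w\mathcal O_{\mathfrak X}$, so it is coherent. At a closed point $x$ the ring $\mathcal O_{\mathfrak X,x}$ is regular, because its completion is, hence factorial, and $\mathcal D_x$ is generated by the denominator of $\xi_x$ written in lowest terms. By (F4), $\mathcal D$ is locally generated by one regular section. So $\mathcal D^{-1}\subset\mathcal M$ is a line bundle with global sections $1$ and $\xi$, and $\xi^i$ is a section of $\mathcal D^{-m}$ for $0\le i\le m$. Define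
\[
\Phi_m\colon\bigoplus_{i=0}^mH^0(X,\mathcal L^m)\to H^0\bigl(\mathfrak X,(\mathcal D^{-1}\otimes\mathcal L)^m\bigr),\qquad(\sigma_i)\mapsto\sum_i\xi^i\sigma_i .
\]
As $\mathcal L$ is ample, $h^0(X,\mathcal L^m)\ge cm^n$ for large $m$ with a constant $c>0$, so the source has dimension at least $cm^{n+1}$. It suffices to show that the target has dimension $O(m^n)$.

\emph{The bound.} Let $\Lambda=(\mathcal D^{-1}\otimes\mathcal L)|_C$ and $\mathcal B_{l,m}=(\mathcal J^l/\mathcal J^{l+1})\otimes\Lambda^m$, a vector bundle on $C$ of rank $\binom{l+n-2}{n-2}$. By (F2) the target is the projective limit of the spaces of sections modulo $\mathcal J^l$. Filtering by powers of $\mathcal J$, each of these spaces has dimension at most $\sum_{l\ge0}h^0(C,\mathcal B_{l,m})$, and so does the limit, because a finite-dimensional subspace of the limit injects into one of the terms.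

Let $c_0$ be as in Lemma~\ref{lem:vanishing}, and let $\lambda\ge0$ be an integer with $\deg\Lambda|_{C_j}\le\lambda$ for all $j$. Choose a section of a power of $\mathcal L|_C$ that does not vanish at the generic points of $C$, which are its only associated points. Its zero scheme $D$ is an effective Cartier divisor on $C$, of degree at least $1$ on each $C_j$; let $\delta=h^0(\mathcal O_D)$. Put $\tau=m\lambda+c_0+1$. The bundle $\mathcal B_{l,m}$ is contained in a sum of line bundles of degree at most $m\lambda-l$ on each $C_j$. Lemma~\ref{lem:vanishing} gives $H^0(\mathcal B_{l,m})=0$ for $l\ge\tau$, and $H^0(\mathcal B_{l,m}(-\tau D))=0$ for all $l\ge0$. Thus $H^0(\mathcal B_{l,m})$ injects into $H^0(\mathcal B_{l,m}|_{\tau D})$, which has dimension $\tau\delta\binom{l+n-2}{n-2}$, and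
\[
\sum_{l\ge0}h^0(C,\mathcal B_{l,m})\le\tau\delta\sum_{l=0}^{\tau-1}\binom{l+n-2}{n-2}=\tau\delta\binom{\tau+n-2}{n-1}=O(m^n).\qedhere
\]
\end{proof}

\section{Positivity of mixed intersection numbers}\label{sec:positivity}

To produce a curve satisfying (b) we must turn the dimension inequalities \eqref{eq:D} into positivity of intersection numbers. We recall two facts on fibers. For a surjective morphism of varieties $V\to W$, every component of every fiber has dimension at least $\dim V-\dim W$, with equality over a dense open subset of $W$. For a morphism of finite type $V\to W$ of noetherian schemes, the set of points of $V$ at which the fiber has local dimension at least $d$ is closed (Chevalley).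

Let $X$ be a projective variety of dimension $n$. If a section of a line bundle $\mathcal B$ is not identically zero, its zero scheme is an effective Cartier divisor and $c_1(\mathcal B)\cap[X]=\sum m_Z[Z]$, the sum over its components $Z$, with all $m_Z>0$. By induction on $n$, a product of $n$ first Chern classes of globally generated line bundles has degree $\ge0$ on $X$. The lemma gives a condition for the degree to be positive. On a product of two curves, with $\varphi_1,\varphi_2$ factoring through the first projection, $c_1(\varphi_1^*\mathcal O(1))\,c_1(\varphi_2^*\mathcal O(1))$ has degree $0$ even if neither map is constant; so a condition on all subsets of the index set is needed.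

\begin{lemma}\label{lem:positivity}
Let $X$ be a projective variety of dimension $n$, let $\varphi_i\colon X\to\mathbb P^{M_i}$ $(i\in I')$ be finitely many morphisms, and put $\varphi_J=(\varphi_i)_{i\in J}$. Let $e_i\ge0$ be integers with $\sum_{i\in I'}e_i=n$ and $\dim\varphi_J(X)\ge\sum_{i\in J}e_i$ for all non-empty $J\subseteq I'$. Then
\[
\deg\Bigl(\prod_{i\in I'}c_1(\varphi_i^*\mathcal O(1))^{e_i}\cap[X]\Bigr)>0 .
\]
\end{lemma}

\begin{proof}
We use induction on $n$; for $n=0$ the degree is $1$. Let $n\ge1$, fix $i$ with $e_i>0$, and put $M=M_i$. Write $e_J=\sum_{j\in J}e_j$ and $d_J=\dim\varphi_J(X)$. As $d_{\{i\}}\ge1$, a general hyperplane $H\subset\mathbb P^M$ meets $\varphi_i(X)$ without containing it, so $X_H=\varphi_i^{-1}(H)$ is a non-empty effective Cartier divisor. The degree is a sum with positive coefficients, over the components $Z$ of $X_H$, of the analogous degrees on $Z$ with $e_i$ replaced by $e_i-1$. It suffices to show that for each of the finitely many $J$, general $H$, and every component $Z$ of $X_H$,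
\begin{equation}\label{eq:cut}
\dim\varphi_J(Z)\ge e_J-1\ \text{ if }i\in J,\qquad\dim\varphi_J(Z)\ge e_J\ \text{ if }i\notin J .
\end{equation}

To treat all components of $X_H$ at once, let $H$ vary. The incidence variety $V=\{(x,H):\varphi_i(x)\in H\}\subset X\times(\mathbb P^M)^\vee$ is a $\mathbb P^{M-1}$-bundle over $X$, so it is irreducible of dimension $n+M-1$. Let $d'$ be the dimension of the image of $\theta\colon V\to\varphi_J(X)\times(\mathbb P^M)^\vee$, $(x,H)\mapsto(\varphi_J(x),H)$, and let $\delta=n+M-1-d'$. The set $V^+$ of points where the fiber of $\theta$ has local dimension greater than $\delta$ is a proper closed subset of $V$, so its fiber $V^+_H$ over a general $H$ has dimension at most $n-2$ and contains no component $Z$ of $X_H$. At a point $x\in Z\setminus V_H^+$, the fiber of $Z\to\varphi_J(Z)$ is contained in a fiber of $\theta$ and so has local dimension at most $\delta$. Therefore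
\[
\dim\varphi_J(Z)\ge n-1-\delta=d'-M .
\]

The fiber of $\theta(V)$ over $z\in\varphi_J(X)$ is the set of $H$ that meet $\varphi_i(\varphi_J^{-1}(z))$. It contains all $H$ through a given point, so $d'\ge d_J+M-1$ and $\dim\varphi_J(Z)\ge d_J-1$. This proves \eqref{eq:cut} if $i\in J$ or $d_J>e_J$. In the remaining case $i\notin J$ and $d_J=e_J$, so $d_{J\cup\{i\}}\ge e_J+e_i>d_J$. Then all fibers of $\varphi_{J\cup\{i\}}(X)\to\varphi_J(X)$ have positive dimension. These fibers are the closed sets $\varphi_i(\varphi_J^{-1}(z))\subset\mathbb P^M$, which therefore meet every hyperplane. Hence $d'=d_J+M$ and $\dim\varphi_J(Z)\ge d_J=e_J$.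
\end{proof}

\section{Moving the diagonal}\label{sec:family}

From now until the end of Section~\ref{sec:rational}, $X$ is a normal projective variety of dimension $n$, $f\colon X\to P\times P$ satisfies \eqref{eq:D}, and $Y=f^{-1}(\Delta)$. Let $a_j,b_j\colon X\to\mathbb P^{n_j}$ be the components of $f$ in the first and second copy of $P$. By \eqref{eq:D} for $J=I$, the integer $r=n-N$ is at least $1$, and $n\ge2$. Fix a very ample line bundle $\mathcal L$ on $X$.

\subsection*{A bundle whose sections cut out $Y$ and its deformations}
View $\mathbb P^{n_j}$ as the space of lines in $V_j=k^{n_j+1}$, with tautological sequence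
\begin{equation}\label{eq:taut}
0\to\mathcal O(-1)\to V_j\otimes\mathcal O\to\mathcal Q_j\to0,\qquad\operatorname{rank}\mathcal Q_j=n_j .
\end{equation}
An endomorphism $g_j$ of $V_j$ defines a homomorphism
\begin{equation}\label{eq:section}
a_j^*\mathcal O(-1)\to V_j\otimes\mathcal O_X\xrightarrow{\ g_j\ }V_j\otimes\mathcal O_X\to b_j^*\mathcal Q_j,
\end{equation}
that is, a section of $a_j^*\mathcal O(1)\otimes b_j^*\mathcal Q_j$. It vanishes at $x$ exactly when $g_j$ maps the line $a_j(x)$ into the line $b_j(x)$; for invertible $g_j$ this means $g_ja_j(x)=b_j(x)$. These $N$ conditions cut $X$ down to expected dimension $r$, and $r-1$ sections of $\mathcal L$ cut it down to a curve. So we put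
\[
E=\bigoplus_{j=1}^sa_j^*\mathcal O(1)\otimes b_j^*\mathcal Q_j\ \oplus\ \mathcal L^{\oplus(r-1)},\qquad\Sigma=\prod_{j=1}^s\operatorname{End}(V_j)\times H^0(X,\mathcal L)^{r-1}.
\]
The bundle $E$ has rank $N+r-1=n-1$, and there is a linear map $\Sigma\to H^0(X,E)$, $t\mapsto\zeta_t$. Regard $\Sigma$ as an affine space and let $T\subset\Sigma$ be the open subset where all $g_j$ are invertible. The $\zeta_t$ form a section of the pull-back of $E$ to $X\times T$; let $\mathcal C\subset X\times T$ be its zero scheme, which is proper over $T$, and let $C_t$ be the fiber over $t$. For the point $t_0=(\mathrm{id},\dots,\mathrm{id},0,\dots,0)$ the underlying set of $C_{t_0}$ is $Y$.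

\begin{lemma}\label{lem:meets}
For every closed point $t\in T$, every $i\in I$ and every hyperplane $H\subset\mathbb P^{n_i}$, the set $C_t\cap b_i^{-1}(H)$ is non-empty. In particular $\mathcal C\to T$ is surjective and $Y\ne\emptyset$.
\end{lemma}

\begin{proof}
The set is the zero set of a section of $E\oplus b_i^*\mathcal O(1)$, a bundle of rank $n$. If it were empty, this bundle would have a trivial line subbundle, and its top Chern class would vanish by the Whitney formula. We show that the top Chern class has positive degree.

Let $x_j,y_j,\ell$ be the first Chern classes of $a_j^*\mathcal O(1)$, $b_j^*\mathcal O(1)$, $\mathcal L$. By \eqref{eq:taut}, $c(b_j^*\mathcal Q_j)=(1-y_j)^{-1}$, so $c_\nu(b_j^*\mathcal Q_j)=y_j^\nu$; since the rank is $n_j$, also $y_j^{n_j+1}=0$, and the same argument with $a_j$ gives $x_j^{n_j+1}=0$. For a bundle $\mathcal Q$ of rank $\rho$ and a line bundle $\mathcal B$ one has $c_\rho(\mathcal B\otimes\mathcal Q)=\sum_\nu c_1(\mathcal B)^\nu c_{\rho-\nu}(\mathcal Q)$. So the top Chern class is $\gamma\,y_i\,\ell^{r-1}$, where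
\[
\gamma=\prod_{j=1}^s\ \sum_{\nu=0}^{n_j}x_j^\nu y_j^{n_j-\nu}.
\]

Hypothesis \eqref{eq:D} concerns the pairs $(a_j,b_j)$, so we apply Lemma~\ref{lem:positivity} to the composites $\varphi_j$ of $(a_j,b_j)$ with the Segre embedding of $\mathbb P^{n_j}\times\mathbb P^{n_j}$, for which $c_1(\varphi_j^*\mathcal O(1))=x_j+y_j$, and to the embedding $\varphi_0$ given by $\mathcal L$. Take $e_0=r-1$, $e_i=n_i+1$, and $e_j=n_j$ for $j\in I\setminus\{i\}$; the sum is $N+r=n$. For $\emptyset\ne J\subseteq I$ we have $\dim\varphi_J(X)=\dim q_J(X)\ge N_J+1\ge\sum_{j\in J}e_j$, and for $J\ni0$ we have $\dim\varphi_J(X)=n$. Therefore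
\[
\deg\ \prod_j(x_j+y_j)^{n_j}\cdot(x_i+y_i)\,\ell^{r-1}>0 .
\]
Expand $\prod_j(x_j+y_j)^{n_j}$ into monomials. For one of them, $\mu$, the degree of $\mu(x_i+y_i)\ell^{r-1}$ is positive. The class $\gamma$ is the sum of the same monomials, each with coefficient $1$, and all monomials of degree $n$ in the $x_j,y_j,\ell$ have degree $\ge0$ on $X$. So $\deg\gamma x_i\ell^{r-1}+\deg\gamma y_i\ell^{r-1}>0$. Finally,
\[
(x_i-y_i)\sum_\nu x_i^\nu y_i^{n_i-\nu}=x_i^{n_i+1}-y_i^{n_i+1}=0,
\]
so $\gamma x_i=\gamma y_i$, and both degrees are positive.

Thus all $C_t$ with $t$ closed are non-empty, including $C_{t_0}$, and the image of $\mathcal C$ in $T$ is closed and contains all closed points.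
\end{proof}

\begin{lemma}\label{lem:total}
$\mathcal C$ is irreducible of dimension $\dim T+1$, and for a closed subset $Z\subset X$ the set $\mathcal C\cap(Z\times T)$ has dimension $\dim T+1-(n-\dim Z)$.
\end{lemma}

\begin{proof}
The evaluation map $\Sigma\otimes\mathcal O_X\to E$ is surjective: every linear map from the line $a_j(x)$ to $V_j/b_j(x)$ is induced by an endomorphism of $V_j$, and $\mathcal L$ is globally generated. So $\{(x,t)\in X\times\Sigma:\zeta_t(x)=0\}$ is the total space of a vector bundle over $X$ of rank $\dim T-(n-1)$. As a set, $\mathcal C$ is the open subset lying over $T$, and it meets every fiber of this bundle because $GL(V_j)$ acts transitively on $\mathbb P^{n_j}$.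
\end{proof}

\begin{lemma}\label{lem:open}
There is a non-empty open subset $T^\circ\subset T$ over which
\begin{itemize}
\item[(i)] the fibers of $\mathcal C\to T$ have dimension at most $1$;
\item[(ii)] $\mathcal C$ does not meet $\operatorname{Sing}X\times T$;
\item[(iii)] for each $i\in I$ the morphism $\beta_i\colon\mathcal C\to\mathbb P^{n_i}\times T$, $(x,t)\mapsto(b_i(x),t)$, has finite fibers.
\end{itemize}
\end{lemma}

\begin{proof}
In each case the points of $\mathcal C$ where the property fails form a closed set, whose image in $T$ is closed by properness; we show that the image is not all of $T$. As $T$ is irreducible, the open complements then have a non-empty intersection.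

(i) The morphism $\mathcal C\to T$ is surjective and $\mathcal C$ is irreducible of dimension $\dim T+1$, so the general fiber has dimension $1$. Let $T_1$ be the open set where (i) holds.

(ii) As $X$ is normal, $\dim\operatorname{Sing}X\le n-2$, so $\mathcal C\cap(\operatorname{Sing}X\times T)$ has dimension at most $\dim T-1$ by Lemma~\ref{lem:total}.

(iii) Let $\mathcal C^+$ be the set of points where the fiber of $\beta_i$ has local dimension at least $1$, and suppose that it maps onto $T$. Let $t\in T_1$ be closed. Since $C_t$ is locally defined by $n-1$ equations, each of its components has dimension at least $1$, so $C_t$ has pure dimension $1$. A closed point of $C_t$ lies in $\mathcal C^+$ if and only if it lies on a component of $C_t$ contracted by $b_i$. So the non-empty fiber of $\mathcal C^+$ over $t$ contains a whole component of $C_t$. As this holds for all closed $t\in T_1$, we get $\dim\mathcal C^+\ge\dim T+1$, and $\mathcal C^+=\mathcal C$ by Lemma~\ref{lem:total}. Then every component of $C_t$ is contracted (take a point lying on that component only), so $b_i(C_t)$ is finite. A hyperplane missing this finite set contradicts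 Lemma~\ref{lem:meets}.
\end{proof}

\subsection*{A family over $k[[u]]$}
Let $R=k[[u]]$, $F=k((u))$, $X_R=X\times_kR$ and $X_F=X\times_kF$, an open subscheme of $X_R$. We identify $X$ with the special fiber of $X_R$.

\begin{proposition}\label{prop:family}
There is a closed subscheme $\mathcal Y\subset X_R$ whose special fiber has underlying set $Y$ and whose generic fiber $C\subset X_F$ satisfies the hypotheses of Proposition~\ref{prop:count}, for the pull-backs of $E$ and $\mathcal L$ to $X_F$.
\end{proposition}

\begin{proof}
Choose a closed point $t_1\in T^\circ$ and consider $\mathbb A^1\to\Sigma$, $u\mapsto t_0+u(t_1-t_0)$. The preimage of $T$ is an open neighborhood of $0$, and the preimage of $T^\circ$ is a non-empty open set, so it contains the generic point. We obtain a morphism $\operatorname{Spec}R\to T$ that sends the closed point to $t_0$ and the generic point into $T^\circ$. Let $\mathcal Y=\mathcal C\times_TR$. Its special fiber is $C_{t_0}$, and $C$ is the zero scheme of the section $\zeta_{t_0}+u(\zeta_{t_1}-\zeta_{t_0})$ of $E$ on $X_F$.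

As $k$ is algebraically closed, $X_F$ is integral, and the regular locus of $X$ is smooth over $k$. Its base change to $F$ is smooth, hence regular, and it contains $C$ by Lemma~\ref{lem:open}(ii). The scheme $C$ is non-empty by Lemma~\ref{lem:meets} and has dimension at most $1$ by Lemma~\ref{lem:open}(i); being locally defined by $n-1$ equations, it has pure dimension $1$. This is (a).

Dualizing \eqref{eq:taut} exhibits $\mathcal Q_j^\vee$ as a subbundle of $\mathcal O^{\oplus(n_j+1)}$, so $E^\vee|_C$ is a subbundle of the restriction $W$ of $\bigoplus_j(a_j^*\mathcal O(-1))^{\oplus(n_j+1)}\oplus(\mathcal L^{-1})^{\oplus(r-1)}$ to $C$. Let $g_j\in GL(V_j\otimes F)$ be the components of the $F$-point of $T$. On $C$ the homomorphism \eqref{eq:section} is zero, so $g_j$ maps $a_j^*\mathcal O(-1)|_C$ into $b_j^*\mathcal O(-1)|_C$; as $g_j$ is invertible, this map of line bundles vanishes nowhere and is an isomorphism. By Lemma~\ref{lem:open}(iii), $b_j|_C\colon C\to\mathbb P^{n_j}_F$ is proper with finite fibers, hence finite, so $b_j^*\mathcal O(1)|_C$ is ample. Thus every summand of $W$ is the inverse of an ample line bundle on $C$, which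 gives (b).
\end{proof}

\section{Transport from $Y$ to the generic curve}\label{sec:transport}

\begin{proposition}\label{prop:algebraic}
Every $\xi\in K(X_{/Y})$ is algebraic over $K(X)$.
\end{proposition}

To see the difficulty, return to the diagonal $y=x$ of $\mathbb P^1\times\mathbb P^1$ and move it to the curve $y=x+u$. A formal function $\sum_j\phi_j(x)(y-x)^j$ on a chart can be expanded in the equation $z=y-x-u$ of the new curve:
\[
\sum_j\phi_j(x)(z+u)^j=\sum_lz^l\sum_{j\ge l}\binom jl\phi_j(x)u^{j-l}.
\]
The coefficient of $z^l$ lies in $k[x][[u]]$, whereas a function on the affine part of the curve over $R$ is an element of the smaller ring $k[[u]][x]$. So chart by chart nothing can be restricted to the generic fiber. The gap between the two rings is closed by properness.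

\begin{theorem}[Grothendieck's existence theorem, {\cite[5.1.4]{EGA3}}]\label{thm:existence}
Let $Z$ be a proper $R$-scheme and $Z_j=Z\times_RR/u^j$. The functor $\mathcal F\mapsto(\mathcal F|_{Z_j})_j$ is an equivalence from coherent sheaves on $Z$ to systems of coherent sheaves $\mathcal F_j$ on $Z_j$ with isomorphisms $\mathcal F_{j+1}|_{Z_j}\cong\mathcal F_j$.
\end{theorem}

The theorem transports coherent sheaves and homomorphisms, not fractions. So we encode $\xi$ as the ratio of two sections of a coherent sheaf, and we apply the theorem to each infinitesimal neighborhood of $\mathcal Y$ separately.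

\begin{proof}[Proof of Proposition~\ref{prop:algebraic}]
Let $\mathcal Y$ and $C$ be as in Proposition~\ref{prop:family}. Let $\mathcal I\subset\mathcal O_X$ be the ideal of $Y$ and $\mathcal J\subset\mathcal O_{X_R}$ the ideal of $\mathcal Y$; its restriction to $X_F$, also written $\mathcal J$, is the ideal of $C$. Put $\mathfrak X=X_{/Y}$ and $\mathfrak X_F=(X_F)_{/C}$. The set $Y$ is non-empty by Lemma~\ref{lem:meets} and connected by Theorem~\ref{thm:Debarre}, so Lemma~\ref{lem:normal}(iii) applies.

\medskip\noindent\emph{Step 1: transport of a coherent sheaf.} Let $\mathcal G=\mathcal O_{\mathfrak X}+\mathcal O_{\mathfrak X}\xi\subset\mathcal M$. Where $\xi=v/w$, multiplication by $w$ identifies $\mathcal G$ with the ideal $(w,v)$, so $\mathcal G$ is coherent.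

Let $\mathcal Y_l\subset X_R$ be defined by $\mathcal J^l$ and let $\mathcal Y_{l,j}=\mathcal Y_l\times_RR/u^j$. The underlying set of $\mathcal Y_{l,j}$ is $Y$, so $\mathcal I$ becomes nilpotent on $\mathcal Y_{l,j}$, and the projection to $X$ factors through the subscheme defined by some $\mathcal I^q$. This gives compatible morphisms $\psi_{l,j}\colon\mathcal Y_{l,j}\to\mathfrak X$, which are the identity on points, and coherent sheaves $\psi_{l,j}^*\mathcal G$. For fixed $l$ these form a system as in Theorem~\ref{thm:existence} for the proper $R$-scheme $\mathcal Y_l$. So they come from a coherent sheaf $\mathcal G_l$ on $\mathcal Y_l$, and the pull-backs of $1$ and $\xi$, viewed as homomorphisms from the structure sheaves, come from sections $e_0,e_1$ of $\mathcal G_l$. By full faithfulness, the identifications $\psi_{l+1,j}^*\mathcal G|_{\mathcal Y_{l,j}}=\psi_{l,j}^*\mathcal G$ come from unique isomorphisms $\mathcal G_{l+1}|_{\mathcal Y_l}\cong\mathcal G_l$, which respect $e_0$ and $e_1$. Restrict to the generic fibers and pass to the limit over $l$: by (F2) we obtain a coherent sheaf $\mathcal G_F$ on $\mathfrak X_F$ with sections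 $e_0,e_1$, such that $\mathcal G_F/\mathcal J^l\mathcal G_F$ is the restriction of $\mathcal G_l$.

\medskip\noindent\emph{Step 2: a comparison ring.} We want to define $\xi_F$ as the ratio $e_1/e_0$ and later to bring an equation for $\xi_F$ back to $\xi$. But $\mathcal G_F$ was obtained from an existence theorem, and its stalks sit at points of $C$ while those of $\mathcal G$ sit at points of $Y$. We construct a ring that is flat over both kinds of local rings and over which the two stalks become isomorphic.

Let $c\in C$ be a closed point. The closure of $c$ in $\mathcal Y$ is proper over $R$, so its image in $\operatorname{Spec}R$ is closed and contains the generic point; hence the closure contains a closed point $y$ of the special fiber, $y\in Y$. Let $\mathfrak p\subset\mathcal O_{X_R,y}$ be the prime ideal of $c$, so that $(\mathcal O_{X_R,y})_{\mathfrak p}=\mathcal O_{X_F,c}$ and $\mathcal J_y\subset\mathfrak p$. Let $A$ be the completion of $\mathcal O_{X_R,y}$. Since $\mathcal O_{X_R,y}/(\mathfrak m_y^q,u^q)=(\mathcal O_{X,y}/\mathfrak m_y^q)[u]/(u^q)$, we have $A=\hat{\mathcal O}_{X,y}[[u]]$, a domain because $X$ is normal. By faithful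 flatness there is a prime $\mathfrak P\subset A$ over $\mathfrak p$; then $A_{\mathfrak P}$ is a flat local $\mathcal O_{X_F,c}$-algebra and $\mathcal JA\subset\mathfrak P$. Let $A^*$ be the $\mathcal J$-adic completion of $A_{\mathfrak P}$, a noetherian local ring with $A^*/\mathcal J^l=A_{\mathfrak P}/\mathcal J^l$. The maps $\mathcal O_{\mathfrak X_F,c}\to\mathcal O_{X_F,c}/\mathcal J^l\to A_{\mathfrak P}/\mathcal J^l$ define a local homomorphism $\mathcal O_{\mathfrak X_F,c}\to A^*$. We claim:
\begin{itemize}
\item[(A1)] $\mathcal O_{\mathfrak X_F,c}\to A^*$ is faithfully flat;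
\item[(A2)] $\mathcal O_{\mathfrak X,y}\to\hat{\mathcal O}_{X,y}\to A\to A_{\mathfrak P}\to A^*$ is flat, and $A\to A^*$ is injective;
\item[(A3)] $\mathcal G_{F,c}\otimes_{\mathcal O_{\mathfrak X_F,c}}A^*\cong\mathcal G_y\otimes_{\mathcal O_{\mathfrak X,y}}A^*$, with $e_0,e_1$ corresponding to $1,\xi$.
\end{itemize}

For (A1), recall the local criterion of flatness \cite[Thm.~22.3]{Matsumura}: a local homomorphism $B_1\to B_2$ of noetherian local rings is flat if, for a proper ideal $\mathfrak b\subset B_1$, all $B_1/\mathfrak b^l\to B_2/\mathfrak b^lB_2$ are flat. Here these are the flat maps $\mathcal O_{X_F,c}/\mathcal J^l\to A_{\mathfrak P}/\mathcal J^l$, and a flat local homomorphism is faithfully flat.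

In (A2) the four maps are a completion, a power series extension, a localization and a completion of noetherian rings, so each is flat. The map $A\to A_{\mathfrak P}$ is injective because $A$ is a domain, and $A_{\mathfrak P}\to A^*$ is injective by Krull's intersection theorem.

For (A3), put $A_{l,j}=A/(\mathcal J^l,u^j)$. There are two homomorphisms $\mathcal O_{\mathfrak X,y}\to A_{l,j}$: one through $\psi_{l,j}$ and $\mathcal O_{\mathcal Y_{l,j},y}$, the other through $\hat{\mathcal O}_{X,y}\subset A$. They agree on $\mathcal O_{X,y}$, so both kill $\mathcal I^q$ for large $q$, and since $\mathcal O_{\mathfrak X,y}/\mathcal I^q=\mathcal O_{X,y}/\mathcal I^q$ they are equal. Finite modules over the complete local ring $A/\mathcal J^l$ are $u$-adically complete. Hence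
\[
\mathcal G_{l,y}\otimes A/\mathcal J^l=\varprojlim_j\,(\psi_{l,j}^*\mathcal G)_y\otimes A_{l,j}=\varprojlim_j\,\mathcal G_y\otimes A_{l,j}=\mathcal G_y\otimes A/\mathcal J^l .
\]
Localize at $\mathfrak P$ and use $(\mathcal G_{l,y})_{\mathfrak p}=\mathcal G_{l,c}=\mathcal G_{F,c}/\mathcal J^l\mathcal G_{F,c}$. This gives isomorphisms $\mathcal G_{F,c}\otimes A^*/\mathcal J^l\cong\mathcal G_y\otimes A^*/\mathcal J^l$, compatible with the transition maps in $l$ and with the sections. Finite $A^*$-modules are $\mathcal J$-adically complete, so the limit over $l$ is (A3).

\medskip\noindent\emph{Step 3: the function $\xi_F$.} Keep $c,y,A^*$, put $\mathcal O_c=\mathcal O_{\mathfrak X_F,c}$, and write $\xi_y=v/w$ with $v,w\in\mathcal O_{\mathfrak X,y}$, $w\ne0$. By (A2), $w$ is a non-zero-divisor in $A^*$, and the inclusion $\mathcal O_{\mathfrak X,y}\cdot1\subset\mathcal G_y$ stays injective after tensoring with $A^*$. By (A3), $e_0\colon A^*\to\mathcal G_{F,c}\otimes A^*$ is injective and its cokernel is annihilated by $w$. By (A1), $e_0\colon\mathcal O_c\to\mathcal G_{F,c}$ is injective. The annihilator of a finite module commutes with flat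 base change, so the annihilator of $\mathcal G_{F,c}/\mathcal O_ce_0$ generates an ideal of $A^*$ containing $w\ne0$, and is non-zero. The ring $\mathcal O_c$ is a domain, because its completion $\hat{\mathcal O}_{X_F,c}$ is regular. So there are $v',w'\in\mathcal O_c$ with $w'$ a non-zero-divisor and $w'e_1=v'e_0$.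

This holds at every closed point $c\in C$. By (F4), $e_0\colon\mathcal O_{\mathfrak X_F}\to\mathcal G_F$ is injective, and $v',w'$ extend to a neighborhood of $c$ on which $w'$ is regular and $w'e_1=v'e_0$. These neighborhoods cover $C$. If $w''e_1=v''e_0$ on another one, then on the overlap $w''v'e_0=w''w'e_1=w'v''e_0$, so $w''v'=w'v''$. Hence the fractions $v'/w'$ glue to an element $\xi_F\in K(\mathfrak X_F)$. In $\mathcal G_{F,c}\otimes A^*$ we have $we_1=ve_0$ and $w'e_1=v'e_0$, so $w'v\,e_0=ww'e_1=wv'e_0$ and
\begin{equation}\label{eq:compare}
w'v=wv'\qquad\text{in }A^* .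
\end{equation}

\medskip\noindent\emph{Step 4: descent of the equation.} By Propositions~\ref{prop:family} and~\ref{prop:count} there are $m\ge1$ and $\sigma_0,\dots,\sigma_m\in H^0(X_F,\mathcal L^m)=H^0(X,\mathcal L^m)\otimes_kF$, not all zero, with $\sum_i\xi_F^i\sigma_i=0$. After multiplication by a power of $u$ they lie in $H^0(X,\mathcal L^m)\otimes_kR$, so $\sigma_i=\sum_{\nu\ge0}\sigma_{i,\nu}u^\nu$ with $\sigma_{i,\nu}\in H^0(X,\mathcal L^m)$. Fix one closed point $c\in C$ with $y,A^*,v,w,v',w'$ as above, and trivialize $\mathcal L$ near $y$ on $X$. Then $\sigma_{i,\nu}\in\mathcal O_{X,y}$ and $\sigma_i\in\mathcal O_{X_R,y}$; the image of $\sigma_i$ in $A$ is the displayed power series, and its images in $A^*$ through $A$ and through $\mathcal O_c$ coincide. In $\mathcal O_c$ we have $\sum_iv'^iw'^{\,m-i}\sigma_i=0$. Multiply by $w^m$ in $A^*$; by \eqref{eq:compare},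
\[
w^mv'^iw'^{\,m-i}=(wv')^iw^{m-i}w'^{\,m-i}=w'^{\,m}v^iw^{m-i}.
\]
The element $w'$ is a non-zero-divisor in $A^*$ by (A1), so $\sum_iv^iw^{m-i}\sigma_i=0$ in $A^*$, hence in $A=\hat{\mathcal O}_{X,y}[[u]]$ by (A2). Since $v,w\in\hat{\mathcal O}_{X,y}$ do not involve $u$, we may compare coefficients of $u^\nu$ and divide by $w^m$:
\[
\sum_i\sigma_{i,\nu}\,\xi^i=0\quad\text{in }Q(\hat{\mathcal O}_{X,y})\qquad\text{for all }\nu\ge0 .
\]
For some $\nu$ the sections $\sigma_{0,\nu},\dots,\sigma_{m,\nu}$ are not all zero, and as $X$ is integral their germs in $\mathcal O_{X,y}\subset K(X)$ are not all zero. By Lemma~\ref{lem:normal}(iii) the equation holds in $K(\mathfrak X)$.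
\end{proof}

\section{From algebraic to rational}\label{sec:rational}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Remark~\ref{rem:reduction} we may assume $X$ normal and projective. Put $K=K(X)$, $\mathfrak X=X_{/Y}$, and let $\xi\in K(\mathfrak X)$. As in the previous section $K(\mathfrak X)$ is a field, and by Proposition~\ref{prop:algebraic} the subfield $K(\xi)$ has finite degree $d$ over $K$. We must show $d=1$.

Let $K'$ be a copy of the extension $K(\xi)$, let $g\colon X'\to X$ be the normalization of $X$ in $K'$, a finite surjective morphism from a normal projective variety, and let $Y'=g^{-1}(Y)=(f\circ g)^{-1}(\Delta)$, $\mathfrak X'=X'_{/Y'}$. The morphism $f\circ g$ has the same image as $f$, so it satisfies \eqref{eq:D}, and $Y'$ is connected by Theorem~\ref{thm:Debarre}. It is non-empty, so $K(\mathfrak X')$ is a field by Lemma~\ref{lem:normal}(iii). It receives $K'=K(X')$ through $\alpha_{X',Y'}$ and $K(\mathfrak X)$ through the pull-back of Lemma~\ref{lem:finite}, compatibly on $K$. This gives a ring homomorphism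
\[
\mu\colon K'\otimes_KK(\mathfrak X)\to K(\mathfrak X').
\]

We claim that $\mu$ is injective, and test this at one closed point $y\in Y$. Let $\operatorname{Spec}B$ be a chart around $y$ with preimage $\operatorname{Spec}B'$, let $\hat{\mathcal O}=\hat{\mathcal O}_{X,y}$, and $A'=B'\otimes_B\hat{\mathcal O}$. Since $B'$ is finite over $B$, we have $A'=\prod_{y'\mapsto y}\hat{\mathcal O}_{X',y'}$, and taking germs at the points $y'$ defines a homomorphism $K(\mathfrak X')\to Q(A')$. From $B'\subset B^\rho$ and flatness, $A'\subset\hat{\mathcal O}^\rho$, so non-zero elements of $\hat{\mathcal O}$ are non-zero-divisors in $A'$. Inverting them gives the ring $B'\otimes_BQ(\hat{\mathcal O})=K'\otimes_KQ(\hat{\mathcal O})$, which lies between $A'$ and $Q(A')$. It is a finite-dimensional algebra over a field, so its non-zero-divisors are units, and it equals $Q(A')$. The composite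
\[
K'\otimes_KK(\mathfrak X)\xrightarrow{\ \mu\ }K(\mathfrak X')\to K'\otimes_KQ(\hat{\mathcal O})
\]
sends $K'$ identically to $K'$, and it sends an element of $K(\mathfrak X)$ with germ $v/w$ at $y$ to the fraction $v/w$ formed in $Q(A')$, which lies in $Q(\hat{\mathcal O})$. So the composite is the identity of $K'$ tensored over the field $K$ with the injection of Lemma~\ref{lem:normal}(iii). It is injective, and so is $\mu$.

Consequently $K'\otimes_KK'\cong K'\otimes_KK(\xi)$ embeds in a field. A domain of finite dimension over $K$ is a field, so the multiplication map $K'\otimes_KK'\to K'$ is injective. Hence $d^2\le d$, and $d=1$.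
\end{proof}

\begin{remark}
Hypothesis \eqref{eq:D} is used in two ways: through Theorem~\ref{thm:Debarre}, for $X$ and for its finite covers, and in Lemma~\ref{lem:meets}, where the strict inequality provides the extra factor $y_i$ that keeps $b_i$ from contracting the curves $C_t$. The second use is not a consequence of connectedness. For $P=\mathbb P^1$ and $f\colon\mathbb P^1\times\mathbb P^1\to P\times P$, $(x,u)\mapsto(u,0)$, the image has dimension $1=N$, the map $b_1$ is constant, and $f^{-1}(\Delta)$ is the connected curve of Example~\ref{ex:first}(b), which is not $G3$. Normality of $X$, available by Remark~\ref{rem:reduction}, is used in Lemma~\ref{lem:normal}, in keeping $C$ away from $\operatorname{Sing}X$, and in the injectivity of $A\to A^*$.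
\end{remark}

\section{Linear subspaces and sharpness}\label{sec:complements}

\begin{proof}[Proof of Theorem~\ref{thm:linear}]
By Remark~\ref{rem:reduction} we may assume $X$ normal and projective. Let $P=\prod_i\mathbb P^{m_i}$, $Y=f^{-1}(L)$, and let $\Psi\colon X\times L\to P\times P$ be the product of $f$ and the inclusion. For non-empty $J$,
\[
\dim(p_J\times p_J)(\Psi(X\times L))=\dim p_J(f(X))+\sum_{i\in J}(m_i-c_i)>\sum_{i\in J}m_i .
\]
By Theorem~\ref{thm:main}, $Y'=\Psi^{-1}(\Delta)=\{(y,f(y)):y\in Y\}$ is $G3$ in $X\times L$, so it is non-empty and connected by Example~\ref{ex:first}(a). The projection $X\times L\to X$ maps $Y'$ homeomorphically onto $Y$, so $Y$ is non-empty and connected. It remains to descend from $X\times L$ to $X$.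

For a closed point $y\in Y$ and $y'=(y,f(y))$ we have $\hat{\mathcal O}_{X\times L,y'}=\hat{\mathcal O}_{X,y}[[z]]$, where $z=(z_1,\dots,z_{\dim L})$ are local coordinates of the smooth variety $L$ at $f(y)$. This ring is flat over $\hat{\mathcal O}_{X,y}$, so by (F3) and (F4) regular sections on $X_{/Y}$ pull back to regular sections on $(X\times L)_{/Y'}$. Thus $\xi\in K(X_{/Y})$ pulls back to an element of $K((X\times L)_{/Y'})=K(X\times L)$.

Fix $y$ and an affine neighborhood $\operatorname{Spec}B_L$ of $f(y)$ in $L$. The field $K(X\times L)$ is the fraction field of $\mathcal O_{X,y}\otimes_kB_L$, so the pull-back of $\xi$ is $\sum_jv_j\otimes\beta_j\big/\sum_jw_j\otimes\beta_j$ with $v_j,w_j\in\mathcal O_{X,y}$, not all $w_j$ zero, and $\beta_1,\dots,\beta_p\in B_L\subset k[[z]]$ linearly independent over $k$. If $\xi_y=v/w$, then $\sum_j(vw_j-wv_j)\beta_j=0$ in $\hat{\mathcal O}_{X,y}[[z]]$. Let $\beta_{j,\nu}\in k$ be the coefficient of the monomial $z^\nu$ in $\beta_j$. Then $\sum_j\beta_{j,\nu}(vw_j-wv_j)=0$ for all $\nu$, and the vectors $(\beta_{j,\nu})_j$ span $k^p$ because the $\beta_j$ are linearly independent. So $vw_j=wv_j$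 for all $j$. For $j$ with $w_j\ne0$ we get $\xi=v_j/w_j$ in $Q(\hat{\mathcal O}_{X,y})$, hence in $K(X_{/Y})$ by Lemma~\ref{lem:normal}(iii), and $v_j/w_j\in K(X)$.
\end{proof}

For Proposition~\ref{prop:sharp} the model is $P=\mathbb P^1$, where an irreducible curve of type $(1,1)$ in $\mathbb P^1\times\mathbb P^1$, such as the graph $y=\lambda x$ with $\lambda\in k\setminus\{0,1\}$, meets the diagonal in two points. We use two forms of Bertini's theorem for a closed subvariety $V$ of a projective space: if $\dim V\ge2$, a general hyperplane section of $V$ is irreducible \cite[Thm.~6.3]{Jouanolou}; if $V$ is smooth, a general hyperplane section is a smooth scheme of dimension $\dim V-1$.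

\begin{proof}[Proof of Proposition~\ref{prop:sharp}]
Embed $Z_0=P_J\times P_J$ by the very ample line bundle $\mathcal O(1,\dots,1)$, choose general hyperplanes $H_1,\dots,H_{N_J}$ one after the other, and let $Z_\nu=Z_{\nu-1}\cap H_\nu$ with reduced structure. Before each cut the dimension is at least $N_J+1\ge2$, so $Z_\nu$ is a variety of dimension $2N_J-\nu$. Put $Z=Z_{N_J}$.

\emph{Projections of $Z$.} Let $\emptyset\ne J_1\subsetneq J$ and let $\pi$ be the projection to $P_{J_1}\times P_{J_1}$. We show by induction on $\nu$ that $\dim\pi(Z_\nu)=\min(\dim Z_\nu,2N_{J_1})$; this is true for $\nu=0$. If $\dim Z_{\nu-1}>2N_{J_1}$, then $\pi|_{Z_{\nu-1}}$ is surjective with all fibers of positive dimension; they meet $H_\nu$, so $\pi|_{Z_\nu}$ is surjective. Otherwise $\dim\pi(Z_{\nu-1})=\dim Z_{\nu-1}$, and the points of $Z_{\nu-1}$ that are not isolated in their fiber form a proper closed subset. The variety $Z_\nu$ can lie in this subset only if it is one of its finitely many components, and a general $H_\nu$ contains no component. So some fiber of $\pi|_{Z_\nu}$ has an isolated point, and $\dim\pi(Z_\nu)=\dim Z_\nu$. Thus $\dim\pi(Z)=\min(N_J,2N_{J_1})>N_{J_1}$.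

\emph{Intersection with the diagonal.} Let $\Delta_J\cong P_J$ be the diagonal of $P_J\times P_J$. Quadratic forms are spanned by products of linear forms, so the restriction
\[
H^0(P_J\times P_J,\mathcal O(1,\dots,1))\to H^0(P_J,\mathcal O(2,\dots,2))
\]
is surjective. Hence general $H_\nu$ restrict to general hyperplanes for the embedding of $P_J$ by $\mathcal O(2,\dots,2)$, and $Z\cap\Delta_J$ is the underlying set of a reduced scheme of dimension $0$. Its number of points is the degree of $(\sum_{i\in J}2h_i)^{N_J}$, where $h_i$ are the hyperplane classes; since $h_i^{n_i+1}=0$ and $\prod_ih_i^{n_i}$ has degree $1$, this is $N_J!\prod_{i\in J}2^{n_i}/n_i!\ge2$.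

\emph{The example.} Put $X=Z\times(P_{I\setminus J}\times P_{I\setminus J})\subset P\times P$, up to the order of the factors, where $P_\emptyset$ is a point and $N_\emptyset=0$. For non-empty $J'$ let $J_1=J'\cap J$ and $J_2=J'\setminus J$. Then $\dim(p_{J'}\times p_{J'})(X)=d+2N_{J_2}$, where $d$ is the dimension of the image of $Z$ in $P_{J_1}\times P_{J_1}$. If $J_1=\emptyset$, this is $2N_{J_2}>N_{J'}$. If $\emptyset\ne J_1\subsetneq J$, then $d>N_{J_1}$ and the sum exceeds $N_{J'}$. If $J_1=J$, it is $N_J+2N_{J_2}$, which exceeds $N_{J'}=N_J+N_{J_2}$ for $J_2\ne\emptyset$ and equals $N_J$ for $J'=J$. Finally, $X\cap\Delta\cong(Z\cap\Delta_J)\times P_{I\setminus J}$ is disconnected, so it is not $G3$ in $X$ by Example~\ref{ex:first}(a).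
\end{proof}

\begin{thebibliography}{9}

\bibitem{Badescu}
Lucian B\u{a}descu, \emph{On a connectedness theorem of Debarre}, arXiv:0812.2739 (2008).

\bibitem{EGA3}
\emph{EGA III}.

\bibitem{Jouanolou}
Jouanolou, \emph{Th\'eor\`emes de Bertini}.

\bibitem{Matsumura}
Matsumura, \emph{Commutative Ring Theory}.

\end{thebibliography}
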